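\title{The $L^6$ Strichartz estimate on the circle for times of order $1/\log N$}

\begin{abstract}
We prove that if the Fourier coefficients of $f$ are supported in an interval of at most $N$ integers, then
$\int_0^T\int_{\mathbb T}|e^{it\Delta}f|^6\,dx\,dt\le C(1+T\log N)\|f\|_{L^2(\mathbb T)}^6$ for every $T>0$, with an absolute constant $C$. The bound is sharp up to constants for $N^{-2}\le T\le1$ and $N$ large. In particular, the $L^6$ Strichartz estimate for data at frequency $N$ holds on the time interval $[0,1/\log N]$ with a constant independent of $N$, which was conjectured in analogy with an $L^4$ estimate on $\mathbb T^2$. The proof combines a bilinear estimate, obtained from the square function of a partition of the frequencies into blocks of equal mass, with a bootstrap for the best constant.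
\end{abstract}

\section{Introduction}

\subsection{The problem}
Let $\mathbb T=\mathbb R/2\pi\mathbb Z$. For $f=\sum_{k\in\mathbb Z}\hat f(k)e^{ikx}\in L^2(\mathbb T)$, the solution of $i\partial_tu+\partial_x^2u=0$ with $u(\cdot,0)=f$ is
\[
e^{it\Delta}f(x)=\sum_{k\in\mathbb Z}\hat f(k)\,e^{i(kx-k^2t)} .
\]
The $L^2$ norm in $x$ is conserved, and a space-time $L^p$ norm with $p>2$ measures how often, and how strongly, the solution concentrates. The exponent $p=6$ is singled out by scaling: on the real line, replacing $f(x)$ by $f(\lambda x)$ multiplies $\|f\|_{L^2}$ by $\lambda^{-1/2}$ and the $L^p(\mathbb R\times\mathbb R)$ norm of the solution by $\lambda^{-3/p}$. On the circle the solution cannot disperse forever, since it returns to $f$ at time $2\pi$. The question is for how long the scale-invariant estimate survives.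

For a dyadic number $N\ge2$ let $P_N$ be the Littlewood--Paley projection onto frequencies $|k|\sim N$. We shall only use that its symbol is bounded and vanishes for $|k|>C_1N$, with bounds independent of $N$. A wave of frequency $k$ travels with speed $2|k|$, so in time $1/N$ a wave of frequency $\sim N$ covers a bounded distance, and one expects the behavior of the real line. Indeed, Burq, G\'erard and Tzvetkov proved $\|P_Ne^{it\Delta}f\|_{L^6([0,N^{-1}]\times\mathbb T)}\lesssim\|f\|_{L^2(\mathbb T)}$, while Bourgain showed that the corresponding estimate on $[0,1]\times\mathbb T$ fails with a constant independent of $N$. In two dimensions, Herr and Kwak proved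
\[
\|P_Se^{it\Delta}f\|_{L^4([0,(\log\#S)^{-1}],L^4(\mathbb T^2))}\lesssim\|f\|_{L^2(\mathbb T^2)}
\]
for every bounded $S\subseteq\mathbb Z^2$ with $\#S\ge2$, where $P_S$ is the Fourier projection onto $S$. The analogous statement on the circle is conjectured in Schippa's paper \cite{Schippa}: the estimate
\begin{equation}\label{eq:conj}
\|P_Ne^{it\Delta}f\|_{L^6_{t,x}([0,(\log N)^{-1}]\times\mathbb T)}\lesssim\|f\|_{L^2(\mathbb T)}
\end{equation}
should hold with a constant independent of the dyadic number $N\ge2$ and of $f\in L^2(\mathbb T)$. We prove this conjecture.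

\subsection{Results}
We work with coefficient sequences. For finitely supported $f:\mathbb Z\to\mathbb C$ put
\[
u_f(x,t)=\sum_kf(k)e^{i(kx-k^2t)},\qquad \|f\|=\|f\|_{\ell^2(\mathbb Z)} .
\]
An \emph{interval of integers} is a set of consecutive integers.

\begin{theorem}\label{thm:upper}
There is an absolute constant $C$ such that for all $N\ge2$, all $T>0$ and all $f$ supported in an interval of at most $N$ integers,
\[
\int_0^T\!\!\int_{\mathbb T}|u_f|^6\,dx\,dt\le C(1+T\log N)\|f\|^6 .
\]
\end{theorem}

\begin{corollary}\label{cor:conj}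
For all dyadic $N\ge2$, $T>0$ and $f\in L^2(\mathbb T)$,
\[
\|P_Ne^{it\Delta}f\|_{L^6([0,T]\times\mathbb T)}\le C(1+T\log N)^{1/6}\|f\|_{L^2(\mathbb T)} .
\]
In particular, \eqref{eq:conj} holds.
\end{corollary}

\begin{proof}
The Fourier coefficients of $P_Nf$ are supported in $\{|k|\le C_1N\}$, which contains at most $N'=2C_1N+1$ integers (we may take $C_1\ge1$), and their $\ell^2$ norm is at most $C\|f\|_{L^2}$. Apply Theorem~\ref{thm:upper} with $N'$ in place of $N$ and use $\log N'\le C\log N$ for $N\ge2$. For \eqref{eq:conj} take $T=1/\log N$.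
\end{proof}

\begin{theorem}\label{thm:sharp}
There are absolute constants $N_0$ and $0<c<C$ such that for every integer $N\ge N_0$, every $T$ with $N^{-2}\le T\le1$ and every interval $J$ of $N$ integers,
\[
c\,(1+T\log N)^{1/6}\le\sup_{\|f\|=1,\ \operatorname{supp}f\subset J}\|u_f\|_{L^6([0,T]\times\mathbb T)}\le C\,(1+T\log N)^{1/6}.
\]
\end{theorem}

The map $f(k)\mapsto e^{-ik^2t_0}f(k)$ preserves norm and support and translates $u_f$ in time. Hence a bound for the integral of $|u|^6$ on a time interval of length $T_0$ gives a bound on $[0,T]$ at the price of a factor $1+T/T_0$. The estimate on $[0,1/N]$ yields in this way only the factor $1+TN$, and Theorem~\ref{thm:upper} follows from its own special case $T=1/\log N$. We keep $T$ general because it makes the two terms of the bound visible in the proof.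

Section~\ref{sec:lower} proves the lower bound of Theorem~\ref{thm:sharp}, which explains the form $1+T\log N$. Sections~\ref{sec:model}--\ref{sec:stopping} prove a bilinear version of Theorem~\ref{thm:upper} for two functions with separated frequencies, and Section~\ref{sec:linear} deduces Theorem~\ref{thm:upper} from it.

\subsection{Conventions}
A \emph{dyadic number} is a number $2^j$ with $j\ge0$ an integer. The letters $C,c$ denote positive absolute constants that may change from line to line; dependence on parameters is indicated, as in $C(c_0)$ or $C_\theta$. For $S\subset\mathbb R$ let $f_S=f1_S$. For given $T$ put $E(f)=\int_0^T\int_{\mathbb T}|u_f|^6\,dx\,dt$. Functions on $\mathbb T\times\mathbb R$ are regarded as $2\pi$-periodic functions of $x\in\mathbb R$. The Fourier transform on $\mathbb R^2$ is $\widehat G(\xi,\eta)=\int G(x,t)e^{-i(x\xi+t\eta)}\,dx\,dt$, and likewise on $\mathbb R$. We use $\int_{\mathbb T}|u_f(x,t)|^2dx=2\pi\|f\|^2$ and, by the Cauchy--Schwarz inequality, $|u_f|^2\le\#(\operatorname{supp}f)\,\|f\|^2$.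

\emph{Galilean invariance.} For $c\in\mathbb Z$, expanding $(k+c)^2$ gives
\[
u_{f(\cdot-c)}(x,t)=e^{i(cx-c^2t)}u_f(x-2ct,t).
\]
Therefore the integral over $\mathbb T\times[0,T]$ of any function of $(|u_{f_1}|,|u_{f_2}|)$ is unchanged when $f_1$ and $f_2$ are shifted by the same integer.

\section{Peaks at rational times}\label{sec:lower}

A single frequency gives $E(f)=2\pi T\|f\|^6$. To make $E(f)$ large one wants all waves to be in phase as often as possible, which suggests $f=1_{\{1,\dots,N\}}$. This function has $\|f\|^6=N^3$. Near $(x,t)=(0,0)$ the solution has size $N$ on a box of area about $N^{-1}\cdot N^{-2}$, which contributes $N^3$ to $E(f)$: this is the term $1$. Near $(2\pi b/q,2\pi a/q)$ the solution has size $N/\sqrt q$ on a box of the same area. For $q\sim Q$ there are about $TQ^2$ fractions $a/q$ in the time interval and $Q$ choices of $b$, so these peaks contribute $TQ^3\cdot(N/\sqrt Q)^6N^{-3}=TN^3$. Every dyadic range of $q$, that is, every dyadic range of heights of $|u_f|$, contributes the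 same amount $T\|f\|^6$, and there are about $\log N$ such ranges. We now make this precise.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, given Theorem~\ref{thm:upper}]
The upper bound is Theorem~\ref{thm:upper}. For the lower bound we may take $J=\{1,\dots,N\}$ by Galilean invariance. Let $f=1_J$; we show $E(f)\ge cN^3(1+T\log N)$.

\emph{The peak at the origin.} For $|x|\le\frac1{2N}$, $0\le t\le\frac1{2N^2}$ and $k\in J$ we have $|kx-k^2t|\le1$, so $\operatorname{Re}u_f\ge N\cos1\ge N/2$. This box lies in $\mathbb T\times[0,T]$ because $T\ge N^{-2}$, and it has area $\frac1{2N^3}$. Thus $E(f)\ge N^3/128$, which suffices when $T\log N\le1$. From now on $1/\log N\le T\le1$, so that $1+T\log N\le2T\log N$, and we show $E(f)\ge cN^3T\log N$.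

\emph{The height of a rational peak.} Let $q\le N^{1/4}$ be odd, $\gcd(a,q)=1$, $0\le b<q$, and $c_k=e^{2\pi i(bk-ak^2)/q}$. The sequence $c_k$ has period $q$, and the Gauss sum $G=\sum_{k\bmod q}c_k$ satisfies
\[
|G|^2=\sum_{h\bmod q}\ \sum_{k\bmod q}c_{k+h}\overline{c_k}=\sum_{h\bmod q}c_h\sum_{k\bmod q}e^{-2\pi i\cdot2ahk/q}=q,
\]
because the inner sum vanishes unless $q\mid2ah$, that is, $h\equiv0$. Splitting $S(m)=\sum_{k=1}^mc_k$ into $\lfloor m/q\rfloor$ full periods and fewer than $q$ remaining terms gives $|S(m)|\le m/\sqrt q+q$ and $|S(N)|\ge N/\sqrt q-\sqrt q-q$. Let $x=2\pi b/q+y$ and $t=2\pi a/q+s$ with $0\le y\le\frac1{10N}$, $0\le s\le\frac1{10N^2}$. Then $u_f(x,t)=\sum_{k=1}^Nc_k\phi(k)$ with $\phi(k)=e^{i(ky-k^2s)}$, and $\sum_{m<N}|\phi(m+1)-\phi(m)|\le\int_0^N(y+2ks)\,dk=Ny+N^2s\le\frac15$. Abel summation, $u_f=S(N)\phi(N)-\sum_{m<N}S(m)(\phi(m+1)-\phi(m))$, gives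
\[
|u_f(x,t)|\ge|S(N)|-\tfrac15\max_{m\le N}|S(m)|\ge\frac{4N}{5\sqrt q}-3q\ge\frac N{2\sqrt q},
\]
where the last step needs $N\ge10q^{3/2}$, which holds for large $N$ since $q^{3/2}\le N^{3/8}$.

\emph{Counting the peaks.} These boxes have area $\frac1{100}N^{-3}$. They are disjoint for distinct triples $(q,a,b)$: distinct reduced fractions $a/q$ differ by at least $N^{-1/2}$, and for the same $q$ distinct values of $b/q$ differ modulo $1$ by at least $N^{-1/4}$. If $1\le a\le Y:=Tq/(4\pi)$, then $t\le T/2+\frac1{10N^2}\le T$. Let $\mu$, $\varphi$, $d$ be the M\"obius, Euler and divisor functions, and recall that $\sum_{e\mid n}\mu(e)=1_{n=1}$, $\varphi(q)/q=\sum_{e\mid q}\mu(e)/e$ and $d(q)\le2\sqrt q$. The number of $a\in[1,Y]$ coprime to $q$ is $\sum_{e\mid q}\mu(e)\lfloor Y/e\rfloor\ge Y\varphi(q)/q-d(q)$. The error $d(q)$ is harmful for small $q$, so we use only odd $q$ with $T^{-2}<q\le N^{1/4}$; note $T^{-2}\le(\log N)^2\le N^{1/4}$ for large $N$. Summing over $b$, $a$ and $q$,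
\[
E(f)\ge\frac{N^3}{6400}\sum_{q}\frac1{q^2}\Big(\frac{T\varphi(q)}{4\pi}-d(q)\Big).
\]
Here $\sum_{q>T^{-2}}d(q)q^{-2}\le2\sum_{q>T^{-2}}q^{-3/2}\le6T$. For the main term write $q=em$ and use $\sum_{m\le y,\,m\text{ odd}}1/m=\frac12\log y+O(1)$ for $y\ge1$: for $Q\ge1$,
\[
\sum_{q\le Q,\ q\text{ odd}}\frac{\varphi(q)}{q^2}=\sum_{e\le Q,\ e\text{ odd}}\frac{\mu(e)}{e^2}\Big(\frac12\log\frac Qe+O(1)\Big)=\frac\gamma2\log Q+O(1),\qquad\gamma=\sum_{e\text{ odd}}\frac{\mu(e)}{e^2},
\]
since $\sum_e e^{-2}\log e<\infty$ and $\log Q\sum_{e>Q}e^{-2}\le C$. Moreover $\gamma\ge1-\sum_{e\ge3}\frac1{e(e-1)}=\frac12$. Taking the difference of the values at $Q=N^{1/4}$ and $Q=T^{-2}$ and using $\log(1/T)\le\log\log N$, we obtain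
\[
E(f)\ge cN^3T\,(c\log N-C\log\log N-C)\ge cN^3T\log N
\]
for large $N$.
\end{proof}

\section{The bilinear estimate and a model case}\label{sec:model}

The example suggests how to prove the upper bound: show that each dyadic range of heights contributes at most $CT$, plus a term whose sum over all heights is bounded. We carry this out for a product of two solutions with separated frequencies.

\begin{proposition}\label{prop:bilinear}
Let $c_0,\theta\in(0,1]$, $L\ge1$, $T>0$. Let $f_1,f_2$ with $\|f_i\|\le1$ be supported in intervals $I_1,I_2$ that are contained in an interval of length $L$ and satisfy $\operatorname{dist}(I_1,I_2)\ge c_0L$. Put $v_i=u_{f_i}$. Then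
\[
\int_{\{(x,t)\in\mathbb T\times[0,T]\,:\ |v_2|^2\ge\theta|v_1|^2\}}|v_1|^4|v_2|^2\,dx\,dt\le C(c_0,\theta)\,\big(1+T\log(2+L)\big).
\]
\end{proposition}

The restriction on the domain costs little in the application, since on the complement the integrand is at most $\theta|v_1|^6$.

The basic quantity is a square function. Let $f$ be supported in a finite interval of integers, partitioned into intervals of integers $K$, called \emph{blocks}. Put $\nu_k=|f(k)|^2$, call $\nu(S)=\sum_{k\in S}\nu_k$ the \emph{mass} of $S$, and let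
\[
\rho=\sum_K|u_{f_K}|^2,\qquad F=\rho-\|f\|^2=\sum_K\ \sum_{k\ne k'\in K}f(k)\overline{f(k')}\,e^{i((k-k')x-(k^2-k'^2)t)} .
\]
For each $t$ the mean of $\rho$ over $\mathbb T$ is $\|f\|^2$, so $F$ is the \emph{fluctuation} of $\rho$ about its mean. Its $L^2$ norm can be computed almost exactly, because for a fixed difference $k-k'$ the time frequency $k^2-k'^2$ is an affine function of $k$.

\begin{lemma}\label{lem:fluct}
For every interval $J\subset\mathbb R$ of length $T$,
\[
\int_J\!\int_{\mathbb T}|F|^2\,dx\,dt\le2\pi\sum_K\ \sum_{k\ne k'\in K}\Big(T+\frac\pi{|k-k'|}\Big)\nu_k\nu_{k'} .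
\]
\end{lemma}

\begin{proof}
Fix $m\ne0$. Since $k^2-(k-m)^2=2mk-m^2$, the coefficient of $e^{imx}$ in $F$ is $e^{im^2t}\sum_kg_ke^{-2imkt}$, where $g_k=f(k)\overline{f(k-m)}$ if $k$ and $k-m$ lie in the same block and $g_k=0$ otherwise. Its modulus has period $\pi/|m|$ in $t$, and the integral of its square over one period is $\frac\pi{|m|}\sum_k|g_k|^2$. The interval $J$ is covered by at most $T|m|/\pi+1$ periods, so the integral over $J$ is at most $(T+\pi/|m|)\sum_k|g_k|^2$. Sum over $m\ne0$ using Parseval's identity in $x$.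
\end{proof}

\subsection*{The model case of flat data}
Let $n$ be dyadic, $I_1=\{0,\dots,n-1\}$, $I_2=\{2n,\dots,3n-1\}$, $L=3n$, and $|f_i(k)|^2=1/n$ on $I_i$, with arbitrary phases. Fix a large constant $\Gamma$ and a dyadic $M\le n$, and consider the set $U$ where $\Gamma M\le|v_1|^2<2\Gamma M$. Cut each $I_i$ into $M$ blocks of length $\ell=n/M$, let $v_{i,K}=u_{(f_i)_K}$, and let $\rho_i$, $F_i$ be the square functions and their fluctuations.

\emph{Step 1: $\rho_1$ is far above its mean on $U$.} Since $v_1$ is a sum of $M$ terms, $|v_1|^2\le M\rho_1$. So $\rho_1\ge\Gamma$ on $U$, whereas the mean of $\rho_1$ is $1$.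

\emph{Step 2: this is rare.} There are fewer than $M\ell^2$ ordered pairs $k\ne k'$ in a common block, and $\sum_{k'}|k-k'|^{-1}\le2(1+\log\ell)$ for each of the $n$ values of $k$. Lemma~\ref{lem:fluct} gives, on every time interval of length $T$,
\[
M\iint|F_i|^2\le2\pi T+4\pi^2\,\frac{1+\log\ell}\ell .
\]
Chebyshev's inequality now yields $|U|\lesssim\|F_1\|_2^2$. This alone is too weak: bounding $|v_1|^4|v_2|^2$ on $U$ by the typical size $M^3$ loses a factor $M^2$ against the right side above. That factor is recovered on boxes of dimensions $\ell^{-1}\times(\ell L)^{-1}$.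

\emph{Step 3: each $|v_{i,K}|$ is essentially constant on such a box.} For $k,k_0\in K$ the relative phase $(k-k_0)x-(k^2-k_0^2)t$ has $|k-k_0|<\ell$ and $|k^2-k_0^2|<2\ell L$, so it varies by a bounded amount on the box. Hence, if a box $B$ meets $U$, then $\rho_1$ is large on average over $B$, and the average of $|F_1|$ is at least $1$.

\emph{Step 4: the products $v_{1,K}v_{2,K'}$ are almost orthogonal on such a box.} The space-time frequencies of $v_{1,K}v_{2,K'}$ are $(k_1+k_2,-k_1^2-k_2^2)$, and they lie in a rectangle of dimensions about $\ell\times\ell L$, dual to the box. The numbers $k_1+k_2$ and $k_1^2+k_2^2$ determine $(k_1-k_2)^2$, hence $(k_1,k_2)\in I_1\times I_2$; because of the separation this is stable, and the rectangles have bounded overlap. Therefore $\int_B|v_1v_2|^2\lesssim|B|\langle\rho_1\rangle_B\langle\rho_2\rangle_B$, where $\langle\cdot\rangle_B$ is an average adapted to $B$.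

On boxes that meet $U$, Step~3 allows us to bound $\langle\rho_1\rangle_B\langle\rho_2\rangle_B\lesssim1+\langle|F_1|\rangle_B^2+\langle|F_2|\rangle_B^2$ by $\langle|F_1|\rangle_B^2+\langle|F_2|\rangle_B^2$. Summing over the boxes,
\[
\int_U|v_1|^4|v_2|^2\le2\Gamma M\int_U|v_1v_2|^2\lesssim\Gamma M\big(\|F_1\|_2^2+\|F_2\|_2^2\big)\lesssim\Gamma\Big(T+\frac{1+\log\ell}\ell\Big),
\]
and the sum over dyadic $\ell\le n$ is $\lesssim T\log n+1$. Steps 3 and 4 and the summation over boxes are made rigorous by Lemmas~\ref{lem:const}, \ref{lem:flat} and~\ref{lem:max}.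

For general data two things change. First, Step~1 needs about $M$ blocks and Step~2 needs $\sum_K\nu(K)^2\lesssim1/M$; blocks of equal length fail the second condition when $f$ is concentrated on one of them. The blocks must have equal \emph{mass} instead (Section~\ref{sec:mass}). Second, such blocks have different lengths, and no single size of box serves all of them. On a box of dimensions $\tau^{-1}\times(\tau L)^{-1}$, Step~3 holds for blocks of length $\lesssim\tau$ and Step~4 for blocks of length $\gtrsim\tau$ (Section~\ref{sec:boxes}). A stopping time chooses $\tau$ at each point so that both steps apply (Section~\ref{sec:stopping}). The condition $|v_2|^2\ge\theta|v_1|^2$, which the model did not use, enters only there.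

\section{Partitions into blocks of equal mass}\label{sec:mass}

Let $f$ with $\|f\|\le1$ be supported in a finite interval of integers $I$, and let $M$ be dyadic. The \emph{partition of level $M$} is built greedily from the left end of $I$. A block starting at $k$ is $\{k\}$ if $\nu_k>1/M$; otherwise it is the longest interval of integers in $I$ that starts at $k$ and has mass at most $1/M$. The next block starts at the next integer.

\begin{lemma}\label{lem:partition}
The partition of level $M$ has at most $3M$ blocks, and every block with more than one element has mass at most $1/M$. With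
\[
\mathcal E_M=\sum_K\ \sum_{k\ne k'\in K}\frac{\nu_k\nu_{k'}}{|k-k'|},
\]
its fluctuation $F$ satisfies $\int_J\int_{\mathbb T}|F|^2\le2\pi T/M+2\pi^2\mathcal E_M$ for every interval $J$ of length $T$.
\end{lemma}

\begin{proof}
The mass bound holds by construction. Two consecutive blocks have total mass $>1/M$: either the first is a singleton of mass $>1/M$, or adding to it the first element of the second block raises its mass above $1/M$. Pairing the blocks, we see that their number is at most $2M+1\le3M$. In Lemma~\ref{lem:fluct} only blocks with more than one element contribute, and for those $\sum_K\nu(K)^2\le\frac1M\sum_K\nu(K)\le\frac1M$.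
\end{proof}

We need $\sum_MM\mathcal E_M\le C$. The trivial bound $\mathcal E_M\le1/M$ gives a constant for each level, hence $(1+T)\log(2+L)$ in Proposition~\ref{prop:bilinear}, which is useless for small $T$. A pair $k<k'$ lies in one block of level $M$ only if $M\le1/\nu([k,k'])$, and the following lemma shows that this suffices.

\begin{lemma}\label{lem:sum}
Let $\nu_k\ge0$ be finitely supported on $\mathbb Z$ with $\sum_k\nu_k\le1$. Then
\[
\sum_{k<k',\ \nu_k\nu_{k'}\ne0}\frac{\nu_k\nu_{k'}}{(k'-k)\,\nu([k,k'])}\le8\log2 .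
\]
\end{lemma}

\begin{proof}
Fix a dyadic $D$ and consider the pairs with $D\le k'-k<2D$. Let $Z_a=[aD,(a+1)D)$, $a\in\mathbb Z$. If $k\in Z_a$, then $k'\in Z_b$ with $b\in\{a+1,a+2\}$. Fix such $a,b$ and put $R(k)=\nu([k,(a+1)D))$, $\Lambda(k')=\nu([bD,k'])$. These are masses of disjoint subsets of $[k,k']$, so $\nu([k,k'])\ge R(k)+\Lambda(k')$. As $k$ runs through $Z_a$, the intervals $(R(k)-\nu_k,R(k)]$ partition $(0,\alpha]$ with $\alpha=\nu(Z_a)$; as $k'$ runs through $Z_b$, the intervals $(\Lambda(k')-\nu_{k'},\Lambda(k')]$ partition $(0,\beta]$ with $\beta=\nu(Z_b)$. On the product of two such intervals $1/(r+l)\ge1/(R(k)+\Lambda(k'))$. Hence, if $\alpha,\beta>0$,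
\[
\sum_{k\in Z_a,\,k'\in Z_b}\frac{\nu_k\nu_{k'}}{R(k)+\Lambda(k')}\le\int_0^\alpha\!\!\int_0^\beta\frac{dl\,dr}{r+l}=\alpha\log\frac{\alpha+\beta}\alpha+\beta\log\frac{\alpha+\beta}\beta\le(\alpha+\beta)\log2,
\]
by the concavity of the logarithm. In the sum over $a$ and $b\in\{a+1,a+2\}$ each $\nu(Z_a)$ occurs four times, so the total is at most $4\log2$. Divide by $D$ and use $\sum_D1/D=2$.
\end{proof}

\begin{corollary}\label{cor:levels}
$\displaystyle\sum_{M\ \mathrm{dyadic}}M\mathcal E_M\le32\log2$.
\end{corollary}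

\begin{proof}
For $k<k'$ with $\nu_k\nu_{k'}\ne0$, the sum of the dyadic $M\le1/\nu([k,k'])$ is at most $2/\nu([k,k'])$. Each pair occurs twice in $\mathcal E_M$. Apply Lemma~\ref{lem:sum}.
\end{proof}

\section{Estimates on boxes}\label{sec:boxes}

Fix $L\ge1$ and let $L_0$ be the dyadic number with $L\le L_0<2L$. For dyadic $\tau$, a \emph{$\tau$-box} is a set
\[
B=\Big[\frac{2\pi a}\tau,\frac{2\pi(a+1)}\tau\Big)\times\Big[\frac b{\tau L_0},\frac{b+1}{\tau L_0}\Big),\qquad a,b\in\mathbb Z,\ 0\le a<\tau .
\]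
The $\tau$-boxes partition $[0,2\pi)\times\mathbb R$, and each $2\tau$-box lies in a $\tau$-box, so any two boxes are nested or disjoint. A function with compact frequency support is not literally constant on a box; it is controlled by an average with decaying tails. For $z=(x,t)\in\mathbb R^2$ let $|z|_\tau=\tau|x|+\tau L_0|t|$. For a $\tau$-box $B$ with center $z_B=(x_B,t_B)$ let
\[
w_B(z)=(1+|z-z_B|_\tau)^{-10},\qquad\langle G\rangle_B=\frac1{|B|}\int_{\mathbb R^2}G\,w_B .
\]
Since $|B|=2\pi/(\tau^2L_0)$, scaling shows that $\langle1\rangle_B$ is an absolute constant. For $z\in B$ we have $|z-z_B|_\tau\le\pi+\frac12<4$. The triangle inequality gives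
\begin{equation}\label{eq:tri}
1+|z'-z''|_\tau\le(1+|z'-z|_\tau)(1+|z-z''|_\tau)\qquad(z,z',z''\in\mathbb R^2).
\end{equation}

\subsection{Local constancy}

\begin{lemma}\label{lem:const}
Let $g=u_f$ with $\operatorname{supp}f\subset[0,L]$ contained in an interval of length at most $2\tau$. Then for every $\tau$-box $B$ and every $z\in\mathbb R^2$,
\[
|g(z)|^2\le C(1+|z-z_B|_\tau)^{10}\langle|g|^2\rangle_B .
\]
\end{lemma}

\begin{proof}
Fix $k_0\in\operatorname{supp}f$ and let $\tilde g=e^{-i(k_0x-k_0^2t)}g$, so $|\tilde g|=|g|$. The frequencies of $\tilde g$ satisfy $|k-k_0|\le2\tau$ and $|k^2-k_0^2|\le2\tau\cdot2L\le4\tau L_0$. Let $\Phi$ be a fixed Schwartz function with $\widehat\Phi=1$ on $[-2,2]\times[-4,4]$ and let $\Phi_\tau(x,t)=\tau^2L_0\Phi(\tau x,\tau L_0t)$, so that $\widehat{\Phi_\tau}(\xi,\eta)=\widehat\Phi(\xi/\tau,\eta/(\tau L_0))$. Convolution with $\Phi_\tau$ multiplies $e^{i(x\xi+t\eta)}$ by $\widehat{\Phi_\tau}(\xi,\eta)$, so $\tilde g=\tilde g*\Phi_\tau$. By the Cauchy--Schwarz inequality,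 $|g(z)|^2\le\|\Phi\|_{L^1}\int|g(z')|^2|\Phi_\tau(z-z')|\,dz'$, and by \eqref{eq:tri}
\[
|\Phi_\tau(z-z')|\le C|B|^{-1}(1+|z-z'|_\tau)^{-10}\le C|B|^{-1}(1+|z-z_B|_\tau)^{10}w_B(z').\qedhere
\]
\end{proof}

\subsection{Cutting into pieces of length $\tau$}
A block longer than $\tau$ must be cut into pieces of length about $\tau$ before Lemma~\ref{lem:const} applies. On a $\tau$-box these pieces are almost orthogonal in $x$, so the cutting does not increase the square function. We cut smoothly. Fix $\psi\in C_c^\infty((-1,1))$ with $\sum_{a\in\mathbb Z}\psi(\cdot-a)=1$; for instance $\psi=\psi_0/\sum_a\psi_0(\cdot-a)$ with $\psi_0\in C_c^\infty((-1,1))$ nonnegative and positive on $[-\frac12,\frac12]$. For dyadic $\tau$ and $a\in\mathbb Z$ let $\Pi_au_f$ be the solution with coefficients $\psi(k/\tau-a)f(k)$. Its frequencies lie in $((a-1)\tau,(a+1)\tau)$, and $\sum_a\Pi_au_f=u_f$.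

\begin{lemma}\label{lem:cut}
For every $g=u_f$ and every $\tau$-box $B$, $\ \sum_a\langle|\Pi_ag|^2\rangle_B\le C\langle|g|^2\rangle_B$.
\end{lemma}

\begin{proof}
Write $\psi=\widehat\chi$ with $\chi$ Schwartz. Then $\psi(k/\tau-a)=\int\tau\chi(\tau y)e^{-iky}e^{ia\tau y}\,dy$, so for fixed $(x,t)$
\[
\Pi_ag(x,t)=\int_{\mathbb R}\zeta(y)e^{ia\tau y}\,dy,\qquad\zeta(y)=g(x-y,t)\,\tau\chi(\tau y).
\]
With $p=2\pi/\tau$, this equals $\int_0^p\zeta^\#(y)e^{ia\tau y}dy$ for the periodization $\zeta^\#(y)=\sum_n\zeta(y+np)$. Parseval's identity for period $p$ gives $\sum_a|\Pi_ag(x,t)|^2=p\int_0^p|\zeta^\#|^2$. Since $\sum_n(1+\tau|y+np|)^{-2}\le C$, the Cauchy--Schwarz inequality gives $|\zeta^\#(y)|^2\le C\sum_n(1+\tau|y+np|)^2|\zeta(y+np)|^2$, and therefore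
\[
\sum_a|\Pi_ag(x,t)|^2\le\frac C\tau\int_{\mathbb R}(1+\tau|y|)^2|\zeta(y)|^2dy\le C\tau\int_{\mathbb R}|g(x-y,t)|^2(1+\tau|y|)^{-20}dy .
\]
Integrate against $w_B(x,t)$, substitute $x\to x+y$, and use $w_B(x+y,t)\le(1+\tau|y|)^{10}w_B(x,t)$, from \eqref{eq:tri}, and $\int\tau(1+\tau|y|)^{-10}dy\le C$.
\end{proof}

\subsection{Bilinear orthogonality}
Let $f_1,f_2$ be supported in $[0,L]$ and in intervals $I_1,I_2$ with $\operatorname{dist}(I_1,I_2)\ge c_0L$. Let the integers of each $I_i$ be partitioned into blocks, $v_{i,K}=u_{(f_i)_K}$, $\rho_i=\sum_K|v_{i,K}|^2$. For a block $K$ let $\ell(K)$ be the least dyadic number with $\ell(K)\ge\#K$; thus $\ell(K)/2<\#K\le\ell(K)$. For dyadic $\tau$ put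
\[
v_i^{\ge\tau}=\sum_{\ell(K)\ge\tau}v_{i,K},\qquad v_i^{<\tau}=\sum_{\ell(K)<\tau}v_{i,K},\qquad\rho_i^{<\tau}=\sum_{\ell(K)<\tau}|v_{i,K}|^2 .
\]

\begin{lemma}\label{lem:flat}
For every $\tau$-box $B$, $\ \int_B|v_1^{\ge\tau}v_2^{\ge\tau}|^2\le C(c_0)\,|B|\,\langle\rho_1\rangle_B\langle\rho_2\rangle_B$.
\end{lemma}

\begin{proof}
\emph{A majorant of $1_B$ with small spectrum.} Let $h$ be the function on $\mathbb R$ whose Fourier transform is a fixed even, nonnegative, nonzero function in $C_c^\infty([-\frac1{10},\frac1{10}])$. Then $h(x)=\frac1{2\pi}\int\hat h(\xi)\cos(x\xi)\,d\xi$ is real, it is positive for $|x|\le\pi$, and the Fourier transform of $h^2$ is supported in $[-\frac15,\frac15]$. A suitable multiple $\Psi$ of $h(x)^2h(t)^2$ is a nonnegative Schwartz function with $\Psi\ge1$ on $[-\pi,\pi]\times[-\frac12,\frac12]$ and $\operatorname{supp}\widehat\Psi\subset[-1,1]^2$. Put $\Psi_B(x,t)=\Psi(\tau(x-x_B),\tau L_0(t-t_B))$. Then $\Psi_B\ge1_B$ and $\operatorname{supp}\widehat{\Psi_B}\subset[-\tau,\tau]\times[-\tau L_0,\tau L_0]$.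 With $g_{i,a}=\Pi_av_i^{\ge\tau}$,
\[
\int_B|v_1^{\ge\tau}v_2^{\ge\tau}|^2\le\sum_{a,b,a',b'}\int_{\mathbb R^2}g_{1,a}\,g_{2,b}\,\overline{g_{1,a'}\,g_{2,b'}}\;\Psi_B .
\]

\emph{Only near-diagonal terms survive.} A term vanishes unless there are frequencies $k_1,k_2,k_1',k_2'$ of $g_{1,a},g_{2,b},g_{1,a'},g_{2,b'}$ with
\[
|k_1+k_2-k_1'-k_2'|\le\tau,\qquad|k_1^2+k_2^2-k_1'^2-k_2'^2|\le\tau L_0 .
\]
Put $s=k_1+k_2$, $d=k_1-k_2$, $s'=k_1'+k_2'$, $d'=k_1'-k_2'$, so that $k_1^2+k_2^2=(s^2+d^2)/2$. Since $0\le s,s'\le2L_0$, we have $|s^2-s'^2|\le4\tau L_0$, hence $|d^2-d'^2|\le6\tau L_0$. Now the separation is used: $d$ and $d'$ have the same sign and $|d|,|d'|\ge c_0L$, so $|d+d'|\ge2c_0L\ge c_0L_0$ and $|d-d'|\le6\tau/c_0$. (Without separation, all $d,d'$ of size at most $\sqrt{\tau L_0}$ would be allowed.) Thus $|k_i-k_i'|\le\frac12(\tau+6\tau/c_0)\le4\tau/c_0$, and $|a-a'|,|b-b'|\le2+4/c_0$. Applying $2|XY|\le|X|^2+|Y|^2$ to the surviving terms, then Lemma~\ref{lem:const} to $g_{1,a}$ and $g_{2,b}$, and then $\int(1+|z-z_B|_\tau)^{20}\Psi_B\,dz\le C|B|$,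 we get
\[
\int_B|v_1^{\ge\tau}v_2^{\ge\tau}|^2\le C(c_0)\sum_{a,b}\int|g_{1,a}|^2|g_{2,b}|^2\Psi_B\le C(c_0)|B|\sum_a\langle|g_{1,a}|^2\rangle_B\sum_b\langle|g_{2,b}|^2\rangle_B .
\]

\emph{Return to the blocks.} Here it matters that only long blocks are present. The interval $((a-1)\tau,(a+1)\tau)$ contains $2\tau-1$ integers, and a block with $\ell(K)\ge\tau$ has more than $\tau/2$ elements. So at most three such blocks are contained in the interval, and at most two more meet it, one at each end. Hence $|g_{i,a}|^2\le5\sum_{\ell(K)\ge\tau}|\Pi_av_{i,K}|^2$, and Lemma~\ref{lem:cut} gives $\sum_a\langle|g_{i,a}|^2\rangle_B\le C\sum_K\langle|v_{i,K}|^2\rangle_B=C\langle\rho_i\rangle_B$.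
\end{proof}

\subsection{Summation over disjoint boxes}
The stopping time will produce disjoint boxes of different sizes. Their weights $w_B$ overlap, in an uncontrolled way across scales, and they reach outside the time interval $[0,T]$. A maximal function handles the first problem and the weight
\[
\omega(t)=\big(1+\operatorname{dist}(t,[0,T])/T\big)^{-2}
\]
the second.

\begin{lemma}\label{lem:max}
Let $T\ge1/L$. For every family of pairwise disjoint boxes $B$ that meet $\mathbb T\times[0,T]$ and every bounded measurable $G$ on $\mathbb T\times\mathbb R$,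
\[
\sum_B|B|\,\langle|G|\rangle_B^2\le C\|G\omega\|_{L^2(\mathbb T\times\mathbb R)}^2 .
\]
\end{lemma}

\begin{proof}
Let $B$ be a $\tau$-box that meets $\mathbb T\times[0,T]$. Its duration satisfies $1/(\tau L_0)\le1/L\le T$; this is where $T\ge1/L$ is used. So $\operatorname{dist}(t_B,[0,T])\le T/2$. For $z'=(x',t')$ and $d=\operatorname{dist}(t',[0,T])/T$ we get $\tau L_0|t'-t_B|\ge|t'-t_B|/T\ge d-\frac12$, hence $1+|z'-z_B|_\tau\ge\frac12(1+d)$ and $w_B(z')\le4(1+|z'-z_B|_\tau)^{-8}\omega(t')$. For $z=(x,t)\in B$, \eqref{eq:tri} gives $1+|z'-z|_\tau\le5(1+|z'-z_B|_\tau)$, so $w_B(z')\le C(1+|z'-z|_\tau)^{-8}\omega(t')$.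

Let $\mathcal MH(z)$ be the supremum over $s>0$ of the averages of $|H|$ over the rectangles $\{|x'-x|\le s,\ |t'-t|\le s/L_0\}$. The set $\{|z'-z|_\tau\le2^j\}$ lies in the rectangle with $s=2^j/\tau$, whose area is at most $4^j|B|$. Splitting $\mathbb R^2$ into $\{|z'-z|_\tau\le1\}$ and the sets $\{2^{j-1}<|z'-z|_\tau\le2^j\}$, $j\ge1$, and summing $2^{-8j}4^j$, we find $\langle|G|\rangle_B\le C\mathcal M(G\omega)(z)$ for all $z\in B$. As the boxes are disjoint, the left side of the lemma is at most $C\int_{\mathbb T\times\mathbb R}\mathcal M(G\omega)^2$.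

It remains to bound $\mathcal M$ on $L^2(\mathbb T\times\mathbb R)$. Recall the Hardy--Littlewood theorem: $Mh(x)=\sup_{s>0}\frac1{2s}\int_{x-s}^{x+s}|h|$ satisfies $\|Mh\|_{L^2(\mathbb R)}\le C\|h\|_{L^2(\mathbb R)}$. Averaging first in $x'$ and then in $t'$ gives $\mathcal MH\le M_tM_xH$, where the subscript indicates the variable. The operator $M_t$ is bounded on $L^2(\mathbb R)$. For $2\pi$-periodic $h$ and $x\in[0,2\pi)$, an average over an interval of length at least $2\pi$ is at most twice the mean of $|h|$ over $\mathbb T$, and an average over a shorter interval centered at $x$ is at most $M(h1_{[-\pi,3\pi]})(x)$. So $M_x$ is bounded on $L^2(\mathbb T)$.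
\end{proof}

\section{The stopping time and the proof of Proposition~\ref{prop:bilinear}}\label{sec:stopping}

By Galilean invariance we may assume that $f_1,f_2$ are supported in $[0,L]$. We may also assume $T\ge1/L$: otherwise replace $T$ by $1/L$, which increases the left side, and note that $L^{-1}\log(2+L)\le\log3$.

By Lemma~\ref{lem:const} at a point of $B$, by $\rho_i\le1+|F_i|$ and by $\langle1\rangle_B\le C$, there is an absolute constant $C_2\ge1$ with the following property. For any partitions of $I_1,I_2$ into blocks, with fluctuations $F_i=\rho_i-\|f_i\|^2$, any $\tau$-box $B$ and any $z\in B$,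
\begin{equation}\label{eq:short}
\sum_{i=1,2}\ \sum_{\ell(K)\le\tau}|v_{i,K}(z)|^2\le C\langle\rho_1+\rho_2\rangle_B\le C_2\big(2+\langle|F_1|\rangle_B+\langle|F_2|\rangle_B\big);
\end{equation}
the lemma applies because a block with $\ell(K)\le\tau$ has diameter less than $\tau$. Put
\[
\sigma=4C_2,\qquad\Gamma=300\,\sigma/\theta .
\]
The threshold $\sigma$ is large enough to force large fluctuations through \eqref{eq:short}, and $\Gamma$ is large enough that blocks whose square function is below $\sigma$ are negligible at height $\theta\Gamma M$. For dyadic $M$ let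
\[
U_M=\{(x,t)\in\mathbb T\times[0,T]:\ \Gamma M\le|v_1|^2<2\Gamma M,\ |v_2|^2\ge\theta\Gamma M\},
\]
and let $\mathcal E^{(i)}_M$ be the quantity of Lemma~\ref{lem:partition} for $f_i$ on $I_i$.

\begin{lemma}\label{lem:level}
For every dyadic $M$, $\ \int_{U_M}|v_1v_2|^2\le C(c_0)\big(T/M+\mathcal E_M^{(1)}+\mathcal E_M^{(2)}\big)$.
\end{lemma}

\begin{proof}
Use the partitions of level $M$ of $I_1$ and $I_2$, and let $\rho^{<\tau}=\rho_1^{<\tau}+\rho_2^{<\tau}$. There are at most $3M$ blocks in each partition, so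
\begin{equation}\label{eq:cs}
|v_i|^2\le3M\rho_i,\qquad|v_i^{<\tau}|^2\le3M\rho^{<\tau}.
\end{equation}

\emph{The stopping scale.} Let $z\in U_M$. By \eqref{eq:cs}, $\rho_1(z)\ge\Gamma/3>\sigma$. The quantity $\rho^{<\tau}(z)$ is nondecreasing in $\tau$, vanishes for $\tau=1$, and equals $\rho_1(z)+\rho_2(z)$ once $\tau$ exceeds all $\ell(K)$. So there is a unique dyadic $\tau(z)$ with
\begin{equation}\label{eq:stop}
\rho^{<\tau(z)}(z)\le\sigma<\rho^{<2\tau(z)}(z),
\end{equation}
and $\tau(z)\le\max_K\ell(K)$. Let $B(z)$ be the $\tau(z)$-box containing $z$. The boxes $B(z)$, $z\in U_M$, form a finite collection. Let $\mathcal B^*$ be the set of its maximal elements under inclusion; they are pairwise disjoint, cover $U_M$ and meet $\mathbb T\times[0,T]$. Fix $B\in\mathcal B^*$, of scale $\tau$. The two inequalities in \eqref{eq:stop} are used in two different ways: the first at all points of $U_M\cap B$, which maximality makes possible, and the second at one point.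

\emph{Short blocks are negligible on $U_M\cap B$.} If $z\in U_M\cap B$, then $B(z)$ meets $B$, so $B(z)\subset B$ by maximality and $\tau(z)\ge\tau$. Hence $\rho^{<\tau}(z)\le\rho^{<\tau(z)}(z)\le\sigma$, and \eqref{eq:cs} gives $|v_i^{<\tau}(z)|^2\le3M\sigma=\theta\Gamma M/100\le|v_i(z)|^2/100$ for $i=1,2$. For $i=2$ this is where the lower bound on $|v_2|$ is needed. Consequently $|v_i(z)|\le\frac{10}9|v_i^{\ge\tau}(z)|$.

\emph{The fluctuation is large on $B$.} We have $B=B(z^*)$ for some $z^*\in U_M$ with $\tau(z^*)=\tau$. The conditions $\ell(K)<2\tau$ and $\ell(K)\le\tau$ coincide, so \eqref{eq:stop} and \eqref{eq:short} at $z^*$ give $4C_2<C_2(2+\phi_1+\phi_2)$, where $\phi_i=\langle|F_i|\rangle_B$. Thus $\phi_1+\phi_2>2$ and $\phi_1^2+\phi_2^2\ge1$. Together with $\langle\rho_i\rangle_B\le C(1+\phi_i)$ this gives $\langle\rho_1\rangle_B\langle\rho_2\rangle_B\le C(1+\phi_1^2+\phi_2^2)\le C(\phi_1^2+\phi_2^2)$.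

\emph{Summation.} By the last two paragraphs and Lemmas~\ref{lem:flat} and~\ref{lem:max},
\[
\int_{U_M}|v_1v_2|^2\le C\sum_{B\in\mathcal B^*}\int_B|v_1^{\ge\tau}v_2^{\ge\tau}|^2\le C(c_0)\sum_{i}\sum_{B\in\mathcal B^*}|B|\langle|F_i|\rangle_B^2\le C(c_0)\sum_i\|F_i\omega\|_2^2,
\]
where $\tau$ is the scale of $B$. On $[jT,(j+1)T]$ we have $\omega^2\le(1+\max(|j|-1,0))^{-4}$, which is summable over $j\in\mathbb Z$. Lemma~\ref{lem:partition} on each of these intervals gives $\|F_i\omega\|_2^2\le C(T/M+\mathcal E^{(i)}_M)$.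
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:bilinear}]
Where $|v_1|^2<\Gamma$ the integrand is at most $\Gamma^2|v_2|^2$, which contributes at most $2\pi\Gamma^2T$. Every other point of the domain has $\Gamma M\le|v_1|^2<2\Gamma M$ for some dyadic $M$ and $|v_2|^2\ge\theta|v_1|^2\ge\theta\Gamma M$, so it lies in $U_M$. Since $[0,L]$ contains at most $L+1$ integers, $M\le|v_1|^2\le L+1$, and at most $C\log(2+L)$ values of $M$ occur. On $U_M$ we have $|v_1|^4|v_2|^2\le2\Gamma M|v_1v_2|^2$. By Lemma~\ref{lem:level} and Corollary~\ref{cor:levels}, these sets contribute at most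
\[
C(c_0)\,\Gamma\sum_M\big(T+M\mathcal E^{(1)}_M+M\mathcal E_M^{(2)}\big)\le C(c_0)\,\Gamma\,\big(1+T\log(2+L)\big).
\]
Since $\Gamma$ depends only on $\theta$ and $\log(2+L)\ge1$, the proposition follows.
\end{proof}

\section{From the bilinear estimate to Theorem~\ref{thm:upper}}\label{sec:linear}

Fix $T>0$, $N\ge2$ and an interval $J_0$ of at most $N$ integers. Let
\[
A=\sup\{E(f):\ \operatorname{supp}f\subset J_0,\ \|f\|=1\},\qquad X=1+T\log N .
\]
Since $|u_f|^2\le N\|f\|^2$, we have $A\le2\pi TN^3<\infty$, and by homogeneity $E(g)\le A\|g\|^6$ whenever $\operatorname{supp}g\subset J_0$. We shall find absolute constants $\kappa>0$ and $C$ with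
\begin{equation}\label{eq:boot}
E(f)\le(1-\kappa)A+CX\qquad(\operatorname{supp}f\subset J_0,\ \|f\|=1).
\end{equation}
Taking the supremum and subtracting the finite quantity $(1-\kappa)A$ gives $A\le CX/\kappa$, which is Theorem~\ref{thm:upper}. The coefficient of $A$ has to be less than $1$, so constants must be tracked.

The source of the gain is visible when $f=f'+f''$ has masses $p$ and $1-p$ on two intervals whose distance is at least $c_0$ times the diameter of their union. At each point either $|u_{f''}|\le\varepsilon|u_{f'}|$, or $|u_{f'}|\le\varepsilon|u_{f''}|$, or $|u_f|^6\le C_\varepsilon|u_{f'}|^4|u_{f''}|^2$ with $|u_{f''}|^2\ge\varepsilon^2|u_{f'}|^2$. Proposition~\ref{prop:bilinear} then gives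
\[
E(f)\le(1+\varepsilon)^6\big(p^3+(1-p)^3\big)A+C(c_0,\varepsilon)X,
\]
and $p^3+(1-p)^3=1-3p(1-p)<1$. For general $f$ we must find a scale at which the mass splits, with a number of pieces that is bounded independently of $N$.

Let $\|f\|=1$, $\operatorname{supp}f\subset J_0$, $\nu(S)=\|f_S\|^2$, and write $u_S=u_{f_S}$; thus $E(f_S)\le A\nu(S)^3$. Let $\kappa\in(0,\frac1{20}]$ and $\theta\in(0,1]$ be parameters, to be fixed at the end. Let $W$ be the least cardinality of an interval of integers $I$ with $\nu(I)\ge1-\kappa$. Fix such an $I$ and let $c$ be its midpoint. By minimality both endpoints of $I$ carry mass, so $I\subset J_0$ and $W\le N$. Also by minimality,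
\begin{equation}\label{eq:W}
\text{every interval of fewer than $W$ integers has mass less than }1-\kappa .
\end{equation}
Let
\[
Q_j=[c-7^jW/2,\ c+7^jW/2]\ \ (j\ge0),\qquad S_j=Q_j\setminus Q_{j-1},\quad m_j=\nu(S_j)\ \ (j\ge1).
\]
Since $I\subset Q_0$, we have $\sum_{j\ge1}m_j\le\kappa$. By \eqref{eq:W}, cutting the \emph{core} $Q_2$ into pieces of length less than $W/2$ will gain a multiple of $\kappa A$. The frequencies outside $Q_2$ have mass at most $\kappa$, and we must show that they cost less than this gain.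

\subsection{Frequencies outside the core}
Let $a=u_{Q_2}$ and $b=u_f-a$. H\"older's inequality bounds the first-order term $\int|a|^5|b|$ in $E(f)-E(f_{Q_2})$ only by $\kappa^{1/2}A$, and the second-order term $\int|a|^4|b|^2$ by $\kappa A$, with no small factor. Neither is acceptable. We add the shells $S_j$ one at a time. The first-order term is then removed by orthogonality in $x$, since five frequencies of $Q_{j-2}$ cannot combine to a frequency of $S_j$; this is why the ratio $7$ exceeds $5$. The second-order term gains a factor $\theta$ from Proposition~\ref{prop:bilinear}.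

\begin{lemma}\label{lem:outer}
There is an absolute constant $C_3$ such that $E(f)\le E(f_{Q_2})+C_3(\theta\kappa+\kappa^3)A+C_\theta X$.
\end{lemma}

\begin{proof}
For $a,b\in\mathbb C$ the function $s\mapsto|a+sb|^6$ has derivative $6\operatorname{Re}(|a|^4\bar ab)$ at $s=0$ and second derivative at most $30|a+sb|^4|b|^2$. For $a_0,a_1\in\mathbb C$ and $z=a_0+sa_1$, the $s$-derivative of $|z|^4\bar z=z^2\bar z^3$ is at most $5|z|^4|a_1|$ in modulus. Hence, for $a=a_0+a_1$,
\[
|a+b|^6-|a|^6\le6\operatorname{Re}(|a|^4\bar ab)+C(|a|^4|b|^2+|b|^6),\qquad\big||a|^4\bar a-|a_0|^4\bar a_0\big|\le C(|a_0|^4+|a_1|^4)|a_1| .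
\]
Let $j\ge3$ and take $b=u_{S_j}$, $a_0=u_{Q_{j-2}}$, $a_1=u_{S_{j-1}}$, so $a=u_{Q_{j-1}}$ and $a+b=u_{Q_j}$. We claim that $\int_{\mathbb T}a_0^2\,\bar a_0^3\,b\,dx=0$ for every $t$. A nonzero contribution needs $k\in S_j$ and $k_1,\dots,k_5\in Q_{j-2}$ with $k+k_1+k_2=k_3+k_4+k_5$, that is,
\[
k-c=(k_3-c)+(k_4-c)+(k_5-c)-(k_1-c)-(k_2-c).
\]
The right side has modulus at most $\frac52\cdot7^{j-2}W$, while $|k-c|>\frac72\cdot7^{j-2}W$ on $S_j$. This proves the claim. Using $2|a_1||b|\le|a_1|^2+|b|^2$, we obtain (all integrals over $\mathbb T\times[0,T]$)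
\[
E(f_{Q_j})-E(f_{Q_{j-1}})\le C\int(|a_0|^4+|a_1|^4)(|a_1|^2+|b|^2)+C\int|b|^6 .
\]
The frequencies of $a_0$ and $a_1$ are adjacent, so we remove one more shell: $|a_0|^4\le8(|u_{Q_{j-3}}|^4+|u_{S_{j-2}}|^4)$. For products of two shells use $\alpha^4\beta^2\le\frac23\alpha^6+\frac13\beta^6$. This gives
\begin{equation}\label{eq:incr}
E(f_{Q_j})-E(f_{Q_{j-1}})\le C\sum_{i=j-1}^j\int|u_{Q_{j-3}}|^4|u_{S_i}|^2+C\sum_{i=j-2}^jm_i^3A .
\end{equation}

Let $i\in\{j-1,j\}$ and let $S_i^\pm$ be the right and left halves of $S_i$, with masses $m_i^\pm$; then $|u_{S_i}|^2\le2|u_{S_i^+}|^2+2|u_{S_i^-}|^2$. Suppose $m_i^\pm>0$. The intervals $Q_{j-3}$ and $S_i^\pm$ lie in $Q_j$, of length $L=7^jW$, at distance at least $(7^{j-2}-7^{j-3})W/2=\frac3{343}L$. There is $k\in S_i\cap J_0$, and $c$ lies in the convex hull of $J_0$, so $7^{j-2}W/2<|k-c|\le N$. Thus $L\le98N$ and $\log(2+L)\le C\log N$. Let $v_1=u_{Q_{j-3}}$ and $v_2=(m_i^\pm)^{-1/2}u_{S_i^\pm}$. Where $|v_2|^2<\theta|v_1|^2$ we have $|v_1|^4|v_2|^2\le\theta|v_1|^6$,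 which contributes at most $\theta A$; on the complement Proposition~\ref{prop:bilinear} with $c_0=3/343$ applies. Hence
\[
\int|u_{Q_{j-3}}|^4|u_{S_i^\pm}|^2\le m_i^\pm\,(\theta A+C_\theta X).
\]
Sum \eqref{eq:incr} over $j\ge3$. The left sides telescope to $E(f)-E(f_{Q_2})$, because $f_{Q_j}=f$ for large $j$. On the right each index $i$ occurs at most three times, and $\sum m_i\le\kappa\le1$, $\sum m_i^3\le\kappa^3$.
\end{proof}

\subsection{The core}

\begin{lemma}\label{lem:core}
$E(f_{Q_2})\le(1-\frac32\kappa)A+C_\kappa X$.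
\end{lemma}

\begin{proof}
If $W\le2$, then $Q_2$ has length at most $98$ and contains at most $99$ integers, so $E(f_{Q_2})\le2\pi\cdot99^3T\le CX$, as $\log N\ge\log2$. Let $W\ge3$. Put
\[
R=\lceil100/\kappa\rceil\ge2000,\qquad n=49(8R+2),\qquad w=\frac W{8R+2},\qquad\varepsilon=\frac\kappa{20}.
\]
Divide $Q_2$, of length $49W=nw$, into consecutive disjoint intervals $P_1,\dots,P_n$ of length $w$ (half-open, the last one closed), and let $P_i=\emptyset$ for other $i$. Write $u=u_{Q_2}=\sum_iu_{P_i}$ and $\tilde P_j=P_{j-1}\cup P_j\cup P_{j+1}$. At a point $z$ with $u(z)\ne0$ let $j^*=j^*(z)$ be the smallest index that maximizes $|u_{P_j}(z)|$; then $|u_{P_{j^*}}|\ge|u|/n$. Call $z$ \emph{broad} if $|u_{P_j}(z)|\ge\frac\varepsilon n|u(z)|$ for some $j$ with $|j-j^*|\ge2$, and \emph{narrow} otherwise. These sets are Borel, since all functions are continuous.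

\emph{Broad points.} At a broad point, $|u|^6\le n^6\varepsilon^{-4}|u_{P_j}|^4|u_{P_{j^*}}|^2$ and $|u_{P_{j^*}}|\ge|u_{P_j}|$. The intervals $P_j$ and $P_{j^*}$ have distance at least $w=L/n$ inside $Q_2$, where $L=49W\le49N$. Proposition~\ref{prop:bilinear} with $\theta=1$, $c_0=1/n$, $v_1=u_{P_j}$, $v_2=u_{P_{j'}}$, summed over the at most $n^2$ pairs with $|j-j'|\ge2$, shows that the broad points contribute at most $C_\kappa X$.

\emph{Narrow points.} At a narrow point, if $S$ is a union of intervals $P_i$ that contains $\tilde P_{j^*}$, then $u-u_S$ is a sum of at most $n$ terms of modulus less than $\frac\varepsilon n|u|$, so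
\begin{equation}\label{eq:narrow}
|u|\le(1-\varepsilon)^{-1}|u_S| .
\end{equation}
The choice $S=\tilde P_{j^*}$ at all points leads to the sum $\sum_j\nu(\tilde P_j)^3$. This may exceed $1$: if one $P_i$ has mass close to $1-\kappa$, it is counted three times. We therefore use a single set $Q^*$ for all $j^*$ near the heaviest triple, and we place the boundary of $Q^*$ where there is little mass, so that $Q^*$ and the remaining triples overlap in little mass.

Let $j_0\in\{1,\dots,n\}$ maximize $\nu(\tilde P_j)$. The $R$ rings $\bigcup_{r-1\le|i-j_0|\le r}P_i$, $r=2,4,\dots,2R$, are disjoint, so one of them has mass at most $1/R$. Fix this $r$ and let $Q^*=\bigcup_{|i-j_0|\le r}P_i$, $p=\nu(Q^*)$. The interval $Q^*$ has length at most $(4R+1)w=W/2$, so it contains at most $W/2+1<W$ integers, as $W\ge3$. By \eqref{eq:W}, $p<1-\kappa$. If $|j^*-j_0|\le r-1$, then $\tilde P_{j^*}\subset Q^*$ and we use \eqref{eq:narrow} with $S=Q^*$. If $|j^*-j_0|\ge r$, we use $S=\tilde P_{j^*}$. The narrow points thus contribute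 at most $(1-\varepsilon)^{-6}\Theta A$, where
\[
\Theta=p^3+\sum_{1\le j\le n,\ |j-j_0|\ge r}\nu(\tilde P_j)^3 .
\]
The sets $\tilde P_j$ in this sum lie in $\bigcup_{|i-j_0|\ge r-1}P_i$, which is covered by the chosen ring and the complement of $Q^*$ and so has mass at most $p':=1-p+\frac1R$. They cover each $P_i$ at most three times, so their masses add up to at most $3p'$. Each mass is at most $p'$, and also at most $\nu(\tilde P_{j_0})\le p$ because $\tilde P_{j_0}\subset Q^*$. Hence $\Theta\le p^3+3p'\min(p,p')^2$. We show $\Theta\le1-2\kappa$.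

If $p\le\frac12$, then $\Theta\le p^3+3p'p^2=3p^2-2p^3+3p^2/R$. The function $3p^2-2p^3$ increases on $[0,1]$ and equals $\frac12$ at $p=\frac12$, so $\Theta\le\frac12+\frac3{4R}\le0.51\le1-2\kappa$.

If $\frac12\le p\le1-\kappa$, then $\Theta\le p^3+3p'^3$. By the mean value theorem, $3p'^3\le3(1-p)^3+\frac9R(\frac12+\frac1R)^2\le3(1-p)^3+\frac{2.4}R$, and $\frac{2.4}R\le0.024\kappa$. The function $p^3+3(1-p)^3$ is convex on $[0,1]$, so on $[\frac12,1-\kappa]$ it is at most the larger of its endpoint values $\frac12$ and $1-3\kappa+3\kappa^2+2\kappa^3$. Both are at most $1-2.8\kappa$, since $\kappa\le\frac1{20}$ gives $3\kappa+2\kappa^2\le0.2$. So $\Theta\le1-2.8\kappa+0.024\kappa\le1-2\kappa$.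

Finally, $(1-\varepsilon)^6\ge1-6\varepsilon=1-0.3\kappa$ and $(1-1.5\kappa)(1-0.3\kappa)\ge1-1.8\kappa\ge\Theta$, so $(1-\varepsilon)^{-6}\Theta\le1-1.5\kappa$.
\end{proof}

\subsection{Choice of the parameters}
The constant $C_3$ does not depend on $\theta$ or $\kappa$. Choose absolute constants $\theta\in(0,1]$ with $C_3\theta\le\frac14$ and $\kappa\in(0,\frac1{20}]$ with $C_3\kappa^2\le\frac14$. Then $C_3(\theta\kappa+\kappa^3)\le\frac12\kappa$, and Lemmas~\ref{lem:outer} and~\ref{lem:core} give
\[
E(f)\le\big(1-\tfrac32\kappa\big)A+\tfrac12\kappa A+CX=(1-\kappa)A+CX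
\]
with $C$ absolute. This is \eqref{eq:boot}. Since the constants do not depend on $T$, $N$ or $J_0$, Theorem~\ref{thm:upper} is proved, and with it Corollary~\ref{cor:conj} and Theorem~\ref{thm:sharp}.

\begin{thebibliography}{1}
\bibitem{Schippa}
Robert Schippa, \emph{Refinements of Strichartz estimates on tori and applications}, arXiv:2312.06333 (2023).
\end{thebibliography}
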